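\title{Restricted base loci on projective hyper-K\"ahler manifolds need not be Zariski closed}

\begin{abstract}
We construct a projective hyper-K\"ahler fourfold of $K3^{[2]}$-type and Picard number $3$ that carries pseudo-effective $\mathbf R$-divisors whose restricted base locus is not Zariski closed. This answers a question posed by Denisi and R\'ios Ortiz in the negative. The divisors lie on the boundary of the positive cone of the Beauville--Bogomolov--Fujiki form, and they fill a residual set of boundary rays. The proof combines a Baire category argument on the boundary, the dynamics of birational self-maps on the hyperbolic space attached to the N\'eron--Severi lattice, and a count of codimension-two components of base loci. On manifolds of $K3^{[n]}$-type we also show that the restricted base locus is closed unless the positive part of the divisor spans an irrational isotropic ray; in particular it is closed for every pseudo-effective $\mathbf Q$-divisor.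
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Base loci and the question}

We work over $\mathbf C$. Let $Y$ be a smooth projective variety, let $N^1(Y)_{\mathbf R}$ be the finite-dimensional space of numerical classes of $\mathbf R$-divisors, and let $D$ be an $\mathbf R$-divisor on $Y$. The \emph{stable base locus} $\mathbf B(D)$ is the intersection of the supports of all effective $\mathbf R$-divisors $E\sim_{\mathbf R}D$, and $\mathbf B(D)=Y$ if there is no such $E$. It is the closed set through which every effective representative of $D$ is forced to pass. Perturbing $D$ by ample $\mathbf R$-divisors $A$ gives the \emph{augmented} and the \emph{restricted} base locus,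
\[
\mathbf B_+(D)=\bigcap_{A}\mathbf B(D-A),\qquad \mathbf B_-(D)=\bigcup_{A}\mathbf B(D+A).
\]
Equivalently, $\mathbf B_-(D)=\bigcup_m\mathbf B_+(D+A_m)$ for any sequence of ample $\mathbf R$-divisors $A_m$ whose classes tend to $0$. The divisor $D$ is \emph{pseudo-effective} if its class lies in the closure of the cone spanned by effective classes, and \emph{big} if its class lies in the interior of that closed cone; for a $\mathbf Q$-divisor, big means that $h^0(Y,\mathcal O_Y(kD))$ grows like $k^{\dim Y}$ for sufficiently divisible $k$.

The restricted base locus measures the failure of $D$ to be nef: it is empty exactly when $D$ is nef. Unlike $\mathbf B(D)$ and $\mathbf B_+(D)$ it is defined as a union. For a fixed ample $A$ it is the union of the increasing chain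
\begin{equation}\label{eq:chain}
\mathbf B(D+A)\subset\mathbf B(D+\tfrac12A)\subset\mathbf B(D+\tfrac13A)\subset\cdots,
\end{equation}
and it is Zariski closed exactly when this chain stabilizes (Lemma~\ref{lem:rules}). Lesieutre gave examples of pseudo-effective divisors on smooth projective varieties whose restricted base locus is not Zariski closed.

A \emph{hyper-K\"ahler (HK) manifold} is a simply connected compact K\"ahler manifold $X$ with $H^0(X,\Omega^2_X)=\mathbf C\omega$, where $\omega$ is a holomorphic symplectic form. The HK manifolds of dimension $2$ are the K3 surfaces, and $X$ is \emph{of $K3^{[n]}$-type} if it is deformation equivalent to the Hilbert scheme of $n$ points on a K3 surface. The following question is posed in \cite{DR}.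

\begin{quote}
\textbf{Question.} Let $X$ be a projective HK manifold and let $D$ be a pseudo-effective $\mathbf R$-divisor on $X$, possibly with irrational class. Is $\mathbf B_-(D)$ Zariski closed?
\end{quote}

The simplest cases all point to the answer yes. If the Picard number is $1$, a pseudo-effective class is a nonnegative multiple of an ample class and $\mathbf B_-(D)=\emptyset$. On a K3 surface $\mathbf B_-(D)$ is the support of the negative part of the Zariski decomposition of $D$, a finite union of curves (Section~\ref{sec:C}). In all dimensions two facts are known for a projective HK manifold $X$.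
\begin{itemize}
\item[(K1)] If $D$ is big, then $\mathbf B_-(D)=\mathbf B(D)$, so $\mathbf B_-(D)$ is closed.
\item[(K2)] If the group $\mathrm{Bir}(X)$ of birational self-maps of $X$ is finite, then $\mathbf B_-(D)$ is closed for every pseudo-effective $D$.
\end{itemize}
What remains is a class on the boundary of the pseudo-effective cone of a manifold of dimension at least $4$ with infinitely many birational self-maps. There the answer is no.

\subsection{Results}

Let $X$ be a projective HK manifold, $N=\mathrm{NS}(X)$ its N\'eron--Severi group, $\rho=\operatorname{rk}N$ and $N_{\mathbf R}=N^1(X)_{\mathbf R}$. The Beauville--Bogomolov--Fujiki form $(\cdot,\cdot)$, with $q(x)=x^2=(x,x)$, has signature $(1,\rho-1)$ on $N_{\mathbf R}$. The \emph{positive cone} $\mathcal P$ is the component of $\{q>0\}$ that contains the ample classes, and $\Sigma$ denotes the space of rays in $\overline{\mathcal P}\setminus\{0\}$ on which $q=0$. It is a sphere of dimension $\rho-2$. We write $P\in\Sigma$ both for a ray and for a nonzero class on it; base loci depend only on the ray. A subset of a topological space is \emph{meager} if it is a countable union of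 nowhere dense sets, and \emph{residual} if its complement is meager.

\begin{theorem}\label{thm:A}
Let $X$ be a projective HK manifold such that
\begin{itemize}
\item[(H1)] no prime divisor $E\subset X$ has $q(E)<0$;
\item[(H2)] $\rho\ge3$, and the image $G$ of $\mathrm{Bir}(X)$ in $O(N)$ has finite index;
\item[(H3)] there are infinitely many distinct irreducible closed subsets $T_i\subset X$ of codimension $2$ and classes $D_i\in\mathcal P$ with $T_i\subset\mathbf B(D_i)$.
\end{itemize}
Then every $P\in\Sigma$ is pseudo-effective, and the set of $P\in\Sigma$ such that $\mathbf B_-(P)$ is not Zariski closed is residual in $\Sigma$. In particular it is nonempty and uncountable.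
\end{theorem}

\begin{theorem}\label{thm:B}
There is a projective HK fourfold of $K3^{[2]}$-type with $N\cong\langle-10\rangle\oplus\langle30\rangle\oplus\langle-10\rangle$ that satisfies \textup{(H1)--(H3)}. Hence the answer to the Question is no.
\end{theorem}

On this fourfold $\Sigma$ is a circle, it is the set of boundary rays of the pseudo-effective cone, and none of its points is rational. The last property is not an accident of the construction. Recall that a pseudo-effective $D$ has a divisorial Zariski decomposition $D=P+N_\sigma(D)$ into a positive part $P\in\overline{\mathcal P}$ and an effective negative part (fact (F2) below).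

\begin{theorem}\label{thm:C}
Let $X$ be a projective HK manifold of $K3^{[n]}$-type and let $D$ be a pseudo-effective $\mathbf R$-divisor with divisorial Zariski decomposition $D=P+N_\sigma(D)$. If $q(P)>0$, or if $P$ is proportional to a rational class (for example if $D$ is a $\mathbf Q$-divisor), then $\mathbf B_-(D)$ is Zariski closed.
\end{theorem}

So on manifolds of $K3^{[n]}$-type the restricted base locus can fail to be closed only when the positive part of $D$ spans an irrational isotropic ray, and on the fourfold of Theorem~\ref{thm:B} it does fail for a residual set of isotropic rays.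

\subsection{The idea}

Let $\psi\colon X\dashrightarrow X'$ be a birational map to another projective HK manifold. Every class $\psi^*A'$ with $A'$ ample and integral on $X'$ has the same stable base locus, namely the closed set $I_\psi$ where $\psi$ fails to be a local isomorphism (Lemma~\ref{lem:immersion}). So the chain \eqref{eq:chain} for $P\in\Sigma$ stabilizes if the segment $P+sA$ stays in one cone $\psi^*\mathrm{Amp}(X')$ for all small $s>0$. For rational $P$ an integrality estimate shows that it does, and this gives Theorem~\ref{thm:C}.

For irrational $P$ the estimate breaks down, and the segment may pass through infinitely many such cones. This alone does not make the chain grow: when the model $X'$ changes, the subvariety of $X'$ that is modified may lie in the part of $X'$ that $X\setminus I_\psi$ does not see, and then nothing new need appear on $X$. We do not follow a single ray. Instead we observe that a closed $\mathbf B_-(P)$ equals $\mathbf B(Q)$ for one of countably many rational classes $Q$. By the Baire category theorem it suffices to exclude that one closed set $Z=\mathbf B(Q)$ contains $\mathbf B_-(P)$ for all $P$ in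 an open subset of $\Sigma$. If it did, the group $G$ would move any finite set of classes of $\mathcal P$ close to that open subset, using a birational map that is an open immersion on $X\setminus Z$. This map carries the subvarieties $T_i$ into $Z$, and $Z$ has too few components of codimension $2$ to receive them. The argument produces no explicit ray.

Section~\ref{sec:background} fixes conventions and lists the published results that we use. Sections~\ref{sec:cone} and~\ref{sec:loci} contain the linear and the birational tools. Theorems~\ref{thm:A}, \ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}.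

\section{Background}\label{sec:background}

\subsection{Rules for base loci}

\begin{lemma}\label{lem:rules}
Let $Y$ be a smooth projective variety, let $D,D'$ be $\mathbf R$-divisors, $A$ an ample $\mathbf R$-divisor and $t>0$.
\begin{itemize}
\item[(a)] $\mathbf B(A)=\emptyset$, $\mathbf B(tD)=\mathbf B(D)$ and $\mathbf B(D+D')\subset\mathbf B(D)\cup\mathbf B(D')$. The last two statements also hold for $\mathbf B_-$.
\item[(b)] If $D-D'$ is ample, then $\mathbf B(D)\subset\mathbf B(D')$ and $\mathbf B(D)\subset\mathbf B_-(D')$.
\item[(c)] An irreducible curve $C$ with $D\cdot C<0$ lies in $\mathbf B(D)$. The locus $\mathbf B_-(D)$ is empty if and only if $D$ is nef.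
\item[(d)] $\mathbf B_-(D)$ is the union of the increasing chain \eqref{eq:chain}. It is Zariski closed if and only if $\mathbf B_-(D)=\mathbf B(D+\frac1mA)$ for some $m$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $0\le E\sim_{\mathbf R}D$ and $0\le E'\sim_{\mathbf R}D'$ avoid a point $x$, then so do $tE\sim_{\mathbf R}tD$ and $E+E'\sim_{\mathbf R}D+D'$. An ample $\mathbf R$-divisor is a positive combination of very ample divisors, so $\mathbf B(A)=\emptyset$. For $\mathbf B_-$, write $tD+A=t(D+\frac1tA)$ and $D+D'+A=(D+\frac12A)+(D'+\frac12A)$.

(b) Write $D=D'+(D-D')$. The first inclusion is (a), the second is the definition of $\mathbf B_-$.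

(c) If $0\le E\sim_{\mathbf R}D$ and $C\not\subset\operatorname{Supp}E$, then $D\cdot C=E\cdot C\ge0$. If $D$ is nef, every $D+A$ is ample and $\mathbf B_-(D)=\emptyset$. If $D\cdot C<0$, then $(D+\varepsilon A)\cdot C<0$ for small $\varepsilon>0$, so $C\subset\mathbf B_-(D)$.

(d) The chain increases by (b). If $A'$ is ample, then $A'-\frac1mA$ is ample for large $m$, so $\mathbf B(D+A')\subset\mathbf B(D+\frac1mA)$. Suppose that $\mathbf B_-(D)$ is closed, and let $W$ be one of its finitely many irreducible components. Then $W$ is the union of the countably many closed subsets $W\cap\mathbf B(D+\frac1mA)$. An irreducible complex variety is not a countable union of proper closed subvarieties, because these are nowhere dense in the analytic topology. So $W$ lies in one member of the chain, and a late enough member contains all components. The converse holds because stable base loci are closed.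
\end{proof}

\subsection{Hyper-K\"ahler manifolds and their cones}

Let $X$ be an HK manifold of dimension $2n$. The form $\omega^n$ vanishes nowhere, so $K_X$ is trivial. The Beauville--Bogomolov--Fujiki form is a nondegenerate integral symmetric bilinear form on $H^2(X,\mathbf Z)$ of signature $(3,b_2-3)$, invariant under deformation; on a K3 surface it is the intersection form. The space $H^{1,1}(X)$ is the orthogonal complement of $\omega$ and $\bar\omega$, the plane spanned by $\operatorname{Re}\omega$ and $\operatorname{Im}\omega$ is positive definite, and on $H^{1,1}(X,\mathbf R)$ the form has signature $(1,b_2-3)$ and is positive on K\"ahler classes. By the Lefschetz $(1,1)$ theorem, $\mathrm{NS}(X)=H^2(X,\mathbf Z)\cap\omega^\perp$.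

Let $X$ be projective. Since $X$ is simply connected, $H^1(X,\mathcal O_X)=0$ and $\mathrm{Pic}(X)=N$ is torsion free. Hence numerically equivalent $\mathbf R$-divisors are $\mathbf R$-linearly equivalent, and $\mathbf B$ and $\mathbf B_-$ are defined on classes in $N_{\mathbf R}$.

We identify the class of a curve $C$ with the element $z\in N_{\mathbf R}$ such that $(z,x)=x\cdot C$ for all $x\in N_{\mathbf R}$. The \emph{Mori cone} is the closure of the cone spanned by the classes of curves. By Kleiman's criterion, $\mathrm{Nef}(X)$ is its dual, $\mathrm{Amp}(X)$ is the interior of $\mathrm{Nef}(X)$, and an ample class is positive on every nonzero element of the Mori cone. The \emph{movable cone} $\mathrm{Mov}(X)$ is the convex cone generated by the classes of integral divisors $M$ whose base locus $\mathrm{Bs}|M|$ has codimension at least $2$.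

For a lattice $L$ we write $L^*=\{x\in L_{\mathbf Q}:(x,L)\subset\mathbf Z\}$. The \emph{divisibility} $\operatorname{div}(e)$ of $0\ne e\in L$ is the positive generator of $(e,L)$. If $e$ is primitive, then $e/\operatorname{div}(e)$ has order $\operatorname{div}(e)$ in $L^*/L$.

\subsection{Published results}\label{sec:facts}

In the following list $X$ and $X'$ are projective HK manifolds unless stated otherwise.

\begin{itemize}
\item[(F1)] Classes in $\mathcal P$ are big \cite{Huy}; real classes of $\mathcal P$ are positive combinations of rational ones. An HK manifold is projective if and only if its N\'eron--Severi group contains a class with $q>0$. The period map is surjective on each component of the marked moduli space: if $\Lambda$ is the lattice $H^2$ of a deformation type and $\eta\in\Lambda_{\mathbf C}$ satisfies $q(\eta)=0$ and $(\eta,\bar\eta)>0$, then there are an HK manifold of that type and an isometry $H^2(X,\mathbf Z)\cong\Lambda$ that sends $\mathbf C\omega$ to $\mathbf C\eta$. Birational HK manifolds are deformation equivalent.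
\item[(F2)] \cite{Bou} For a prime divisor $E$ put $\sigma_E(D)=\inf\{\operatorname{mult}_ED':0\le D'\sim_{\mathbf R}D\}$ if $D$ is big, and $\sigma_E(D)=\lim_{\varepsilon\to0^+}\sigma_E(D+\varepsilon A)$, with $A$ ample, if $D$ is pseudo-effective. Then $D=P+N_\sigma(D)$, where $P\in\overline{\mathrm{Mov}}(X)\subset\overline{\mathcal P}$ and $N_\sigma(D)=\sum\sigma_E(D)E$ is an effective divisor whose components have negative definite Gram matrix and are orthogonal to $P$.
\item[(F3)] A birational map $\psi\colon X\dashrightarrow X'$ is an isomorphism in codimension one: it restricts to an isomorphism between open sets $X_0\subset X$ and $X_0'\subset X'$ whose complements have codimension at least $2$. The induced map $\psi^*\colon\mathrm{NS}(X')\to\mathrm{NS}(X)$ is an isometry and maps the positive cone onto the positive cone.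
\item[(F4)] (Birkar--Cascini--Hacon--McKernan, Lemma 3.5.3.) For an integral divisor $L$, we have $\mathbf B(L)=\bigcap_m\mathrm{Bs}|mL|$.
\item[(F5)] \cite{MarKyoto} If $E$ is a prime divisor with $q(E)<0$, the reflection $x\mapsto x-\frac{2(x,E)}{(E,E)}E$ maps $H^2(X,\mathbf Z)$ to itself.
\item[(F6)] Let $\mathrm{Mon}^2(X)$ be the group of isometries of $H^2(X,\mathbf Z)$ given by parallel transport along loops in families of HK manifolds with fiber $X$. Orthogonal projection identifies any two positive definite $3$-spaces in $H^2(X,\mathbf R)$, so an orientation of one orients all of them; $O^+(H^2(X,\mathbf Z))$ is the group of isometries preserving this orientation. By Markman, $\mathrm{Mon}^2(X)=O^+(H^2(X,\mathbf Z))$ for $X$ of $K3^{[2]}$-type. The \emph{fundamental exceptional chamber} is the set of classes in the positive cone of $H^{1,1}(X,\mathbf R)$ that pair positively with all prime divisors of negative square. An element of $\mathrm{Mon}^2(X)$ that preserves $\mathbf C\omega$ and maps this chamber onto itself is induced by a birational self-map of $X$ \cite[Cor.~5.7]{MarSurvey}.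
\item[(F7)] \cite[Thm.~1]{BHT} Let $X$ be of $K3^{[n]}$-type, $n\ge2$, with polarization $h$. Let $\widetilde\Lambda\supset H^2(X,\mathbf Z)=v^\perp$ be the Mukai lattice, an even unimodular lattice with a primitive vector $v$ of square $2n-2$, and let $\widetilde\Lambda_{\mathrm{alg}}=\widetilde\Lambda\cap\omega^\perp$, so that $\widetilde\Lambda_{\mathrm{alg}}\cap v^\perp=N$. The Mori cone is the closed convex cone generated by $\mathcal P$ and the projections $R=a-\frac{(a,v)}{v^2}v$ of all $a\in\widetilde\Lambda_{\mathrm{alg}}$ with $a^2\ge-2$, $|(a,v)|\le v^2/2$ and $(h,a)>0$.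
\item[(F8)] \cite{WW} The exceptional locus of a small projective birational contraction of a symplectic fourfold is a disjoint union of copies of $\mathbf P^2$, each contracted to a point. Here \emph{small} means that the exceptional locus has codimension at least $2$.
\item[(F9)] For $\rho\ge3$, a finite index subgroup $G\subset O(N)$ preserving $\mathcal P$ is a lattice in $O(N_{\mathbf R})\cong O(1,\rho-1)$ (Borel--Harish-Chandra). Hence it acts on hyperbolic space $\mathbf H^{\rho-1}=\mathcal P/\mathbf R_{>0}$ as a non-elementary discrete group with limit set $\Sigma$. Its orbits in $\Sigma$ are dense, it contains loxodromic elements (see Section~\ref{sec:cone}), and for each loxodromic $k\in G$ it contains a loxodromic element fixing neither fixed point of $k$ \cite[Ch.~12]{Rat}.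
\item[(F10)] A rational class $D\in\mathcal P$ in the interior of $\overline{\mathrm{Mov}}(X)$ lies in $\psi^*\mathrm{Nef}(X')$ for some birational map $\psi\colon X\dashrightarrow X'$ to a projective HK manifold. One runs the minimal model program for a pair $(X,\epsilon D')$ with $D'$ effective in a multiple of the class $D$. It terminates by Birkar--Cascini--Hacon--McKernan, it contracts no divisor since the class is movable, and its outcome is smooth by Namikawa; see \cite{HT} and \cite{MarSurvey}.
\end{itemize}

\section{The positive cone and its boundary}\label{sec:cone}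

This section is linear algebra in the lattice $N$ of signature $(1,\rho-1)$. Fix $h\in\mathcal P$. The slice $\{x\in\overline{\mathcal P}:(x,h)=1\}$ is a closed ball of dimension $\rho-1$ that meets each ray of $\overline{\mathcal P}$ once. Its interior is $\mathbf H^{\rho-1}$ and its boundary sphere is $\Sigma$.

\begin{lemma}\label{lem:schwarz}
\begin{itemize}
\item[(a)] If $x,y\in\overline{\mathcal P}\setminus\{0\}$, then $(x,y)\ge0$, with equality only if $x$ and $y$ are isotropic and proportional.
\item[(b)] If $(x,y)\ge0$ for all $y\in\mathcal P$, then $x\in\overline{\mathcal P}$. If $q(x)\ge0$ and $(x,h)>0$, then $x\in\overline{\mathcal P}$.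
\item[(c)] $\overline{\mathcal P}+\mathcal P\subset\mathcal P$.
\end{itemize}
\end{lemma}

\begin{proof}
Choose coordinates $x=(x_0,x')\in\mathbf R\times\mathbf R^{\rho-1}$ with $q(x)=x_0^2-|x'|^2$ and $h$ on the positive $x_0$-axis, so that $\overline{\mathcal P}=\{x_0\ge|x'|\}$. Then $(x,y)=x_0y_0-x'\cdot y'\ge x_0y_0-|x'||y'|\ge0$, and equality forces $x_0=|x'|$, $y_0=|y'|$ and $x',y'$ positively proportional. For (b), the inequality extends to $y\in\overline{\mathcal P}$, and $y=(1,e)$ with $|e|\le1$ and $x'\cdot e=|x'|$ gives $x_0\ge|x'|$; the second statement is $x_0^2\ge|x'|^2$ and $x_0>0$. Part (c) is the triangle inequality.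
\end{proof}

Nef cones will be cut out of $\overline{\mathcal P}$ by infinitely many hyperplanes. These accumulate at $\Sigma$ but not inside $\mathcal P$. For $c>0$ let $\mathcal H_c$ be the set of hyperplanes $r^\perp$ with $r\in N$ and $-c\le r^2<0$.

\begin{lemma}\label{lem:locfin}
A compact set $K\subset\mathcal P$ meets only finitely many hyperplanes of $\mathcal H_c$. Hence every $y\in\mathcal P$ has a convex open neighborhood $O\subset\mathcal P$ such that $(x,r)>0$ for all $x\in O$ and all $r\in N$ with $-c\le r^2<0$ and $(y,r)>0$.
\end{lemma}

\begin{proof}
For $y\in\mathcal P$ the space $y^\perp$ is negative definite. If $x'$ is the projection of $x$ to $y^\perp$, then $q_y(x):=2(x,y)^2/q(y)-q(x)=(x,y)^2/q(y)-q(x')$, so $q_y$ is positive definite. Fix a norm on $N_{\mathbf R}$ and let $\mu>0$ be the minimum of $q_y(x)$ over $y\in K$ and $\lVert x\rVert=1$. If $r^\perp$ contains $y\in K$, then $\mu\lVert r\rVert^2\le q_y(r)=-r^2\le c$, and only finitely many $r\in N$ satisfy this bound. For the second statement take a ball $O$ around $y$ so small that it meets only those hyperplanes of $\mathcal H_c$ that contain $y$. If $(y,r)>0$, then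 $(\cdot,r)$ has no zero on the connected set $O$.
\end{proof}

The Baire argument gives information about base loci for classes in an open subset of $\Sigma$, while the classes that we can move with $G$ lie in $\mathcal P$. To pass from the boundary to the interior we write interior classes as sums of two boundary classes. For a linear form $\ell$ on $N_{\mathbf R}$ put
\[
\Sigma_\ell=\{P\in\Sigma:\ell(P)>0\},\qquad\mathcal P_\ell=\{x\in\mathcal P:\ell(x)>0\}.
\]
In the ball picture, $\Sigma_\ell$ is a spherical cap and $\mathcal P_\ell$ is the solid region under it.

\begin{lemma}\label{lem:caps}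
Let $\rho\ge3$.
\begin{itemize}
\item[(a)] Every nonempty open subset of $\Sigma$ contains a nonempty cap $\Sigma_\ell$.
\item[(b)] Every $x\in\mathcal P_\ell$ is a sum $P_1+P_2$ with $P_1,P_2\in\Sigma_\ell$.
\item[(c)] If $y_n\in\mathcal P$ and positive multiples of the $y_n$ converge to a nonzero vector on a ray of $\Sigma_\ell$, then $y_n\in\mathcal P_\ell$ for $n\gg0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P_0$ lie in the open set $V$. Identify $\Sigma$ with the compact set of isotropic vectors of $\overline{\mathcal P}$ with $(x,h)=1$. By Lemma~\ref{lem:schwarz}(a), the function $(\cdot,P_0)$ is positive on the compact set $\Sigma\setminus V$, hence at least some $\varepsilon>0$ there. Then $\ell(x)=\varepsilon(x,h)-(x,P_0)$ satisfies $P_0\in\Sigma_\ell\subset V$.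

(b) The kernel of $\ell$ meets the negative definite hyperplane $h^\perp$ in dimension at least $\rho-2\ge1$, so there is $w\in\ker\ell$ with $q(w)<0$. The quadratic polynomial $q(x+tw)$ is positive at $t=0$ and has negative leading coefficient, so it has roots $t_-<0<t_+$, and $x+tw\in\mathcal P$ for $t_-<t<t_+$. The vectors $x+t_\pm w$ are isotropic, lie in $\overline{\mathcal P}$, and satisfy $\ell(x+t_\pm w)=\ell(x)>0$. Finally $x=\frac{t_+}{t_+-t_-}(x+t_-w)+\frac{-t_-}{t_+-t_-}(x+t_+w)$.

(c) The condition $\ell>0$ is open and invariant under positive scaling.
\end{proof}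

An isometry $g$ of $N_{\mathbf R}$ preserving $\mathcal P$ is \emph{loxodromic} if it has isotropic eigenvectors $P_+,P_-\in\overline{\mathcal P}$ with eigenvalues $\lambda$ and $\lambda^{-1}$, where $\lambda>1$. Then $(P_+,P_-)>0$, the plane $\langle P_+,P_-\rangle$ has signature $(1,1)$, and its orthogonal complement $W$ is negative definite and $g$-invariant. Write $x=aP_++bP_-+w$ with $w\in W$. Then $g^nx=a\lambda^nP_++b\lambda^{-n}P_-+g^nw$, the vectors $g^nw$ are bounded, and $a(P_+,P_-)=(x,P_-)$. By Lemma~\ref{lem:schwarz}(a),
\begin{equation}\label{eq:NS}
\lambda^{-n}g^nx\to aP_+\ \text{ with } a>0\quad\text{for all } x\in\overline{\mathcal P}\setminus\mathbf R_{\ge0}P_- ,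
\end{equation}
and the same holds for $g^{-1}$ with $P_+$ and $P_-$ exchanged. In particular $P_+$ and $P_-$ are the only fixed points of $g$ in $\Sigma$; we call them attracting and repelling.

\begin{example}\label{ex:lox}
Let $N=\mathbf Z^3$ with $q(x,y,z)=10(-x^2+3y^2-z^2)$ and $\mathcal P=\{q>0,\ y>0\}$; this is the lattice of Theorem~\ref{thm:B}. The map $g(x,y,z)=(2x+3y,\,x+2y,\,z)$ is an isometry, since $-(2x+3y)^2+3(x+2y)^2=-x^2+3y^2$, and it is loxodromic with $P_\pm=(\pm\sqrt3,1,0)$ and $\lambda=2+\sqrt3$. The orbit of $(0,1,0)$ begins with $(3,2,0)$, $(12,7,0)$, $(45,26,0)$ and approaches the ray of $P_+$.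
\end{example}

We shall need to move some classes forward and one class backward into the same region $\mathcal P_\ell$, so both fixed points must lie in the cap.

\begin{lemma}\label{lem:dyn}
Let $\rho\ge3$ and let $G\subset O(N)$ be a subgroup of finite index preserving $\mathcal P$. Let $\Sigma_\ell$ be a nonempty cap and let $x_1,\dots,x_k,y\in\mathcal P$. Then there is $\gamma\in G$ with $\gamma x_1,\dots,\gamma x_k\in\mathcal P_\ell$ and $\gamma^{-1}y\in\mathcal P_\ell$.
\end{lemma}

\begin{proof}
We first find a loxodromic $g\in G$ with both fixed points in $\Sigma_\ell$. By (F9) there is a loxodromic $k_0\in G$; let $a$ be its attracting fixed point. Since the orbit of $a$ is dense, there is $\beta\in G$ with $\beta a\in\Sigma_\ell$, and $k=\beta k_0\beta^{-1}$ is loxodromic with attracting fixed point $\beta a$. By (F9) there is a loxodromic $k'\in G$ fixing neither fixed point of $k$. The fixed points of $k^mk'k^{-m}$ are the images under $k^m$ of those of $k'$. These are different from the repelling fixed point of $k$, so by \eqref{eq:NS} their images tend to $\beta a$, and $g=k^mk'k^{-m}$ works for $m\gg0$. Now \eqref{eq:NS} for $g$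 and for $g^{-1}$, together with Lemma~\ref{lem:caps}(c), shows that $\gamma=g^n$ has the required property for $n\gg0$.
\end{proof}

\section{Base loci and birational maps}\label{sec:loci}

Let $\psi\colon X\dashrightarrow X'$ be a birational map of projective HK manifolds, with $X_0\cong X_0'$ as in (F3). Prime divisors of $X$, $X_0$, $X_0'$ and $X'$ correspond bijectively, and this defines the pull-back $\psi^*E$ of an $\mathbf R$-divisor $E$ on $X'$. Pull-back preserves effectivity and $\sim_{\mathbf R}$, and it is compatible with composition. If $\psi$ is represented on an open set $V\subset X$ by an open immersion $u\colon V\to X'$, then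
\begin{equation}\label{eq:pullback}
(\psi^*E)|_V=u^*E ,
\end{equation}
because the two divisors agree on $V\cap X_0$, whose complement in $V$ has codimension at least $2$.

The next lemma translates a bound on a base locus into regularity of a birational map. The symplectic form is what prevents the map from contracting anything where it is defined.

\begin{lemma}\label{lem:immersion}
Let $\psi\colon X\dashrightarrow X'$ be a birational map of projective HK manifolds and let $A'$ be an ample integral divisor on $X'$. Then $\psi$ is represented on $V=X\setminus\mathbf B(\psi^*A')$ by an open immersion, and $V$ contains every open set on which $\psi$ is represented by an open immersion. In particular the closed set $I_\psi:=\mathbf B(\psi^*A')$ does not depend on $A'$.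
\end{lemma}

\begin{proof}
Put $L=\psi^*A'$. Since $\mathrm{Bs}|kmL|\subset\mathrm{Bs}|mL|$ and $X$ is Noetherian, (F4) gives $\mathbf B(L)=\mathrm{Bs}|mL|$ for all sufficiently divisible $m$. Choose such an $m$ with $mA'$ very ample, and let $\iota\colon X'\to\mathbf P^M$ be the embedding given by $|mA'|$. Sections of line bundles extend across closed subsets of codimension at least $2$, so $\psi^*\colon H^0(X',mA')\to H^0(X,mL)$ is an isomorphism. Hence $|mL|$ defines a morphism $V\to\mathbf P^M$ that agrees with $\iota\circ\psi$ on a dense open set. Its image lies in the closed set $\iota(X')$, so $\psi$ is represented by a morphism $u\colon V\to X'$.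

Let $\omega'$ be the symplectic form of $X'$. The form $\psi^*\omega'$ on $X_0$ extends to a nonzero holomorphic $2$-form on $X$, which is $c\,\omega$ with $c\ne0$. So $u^*\omega'=c\,\omega$ on a dense open subset of $V$, hence on $V$. If $du_x(\xi)=0$, then $c\,\omega(\xi,\cdot)=\omega'(du_x\xi,du_x\,\cdot)=0$, and $\xi=0$. Thus $du$ is injective everywhere and $u$ is \'etale, in particular quasi-finite. By Zariski's Main Theorem, a quasi-finite birational morphism from a variety to a normal variety is an open immersion.

Conversely, let $\psi$ be represented by an open immersion $u_1$ on an open set $V_1\ni x$. Choose $H\in|mA'|$ not passing through $u_1(x)$. Then $0\le\frac1m\psi^*H\sim_{\mathbf R}L$, and $x\notin\operatorname{Supp}\psi^*H$ by \eqref{eq:pullback}. So $x\in V$.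
\end{proof}

Hypothesis (H1) enters the proof of Theorem~\ref{thm:A} through the following lemma only.

\begin{lemma}\label{lem:codim}
Assume \textup{(H1)}. Then $\overline{\mathrm{Mov}}(X)=\overline{\mathcal P}$, this is also the pseudo-effective cone, and $\mathbf B(D)$ has codimension at least $2$ for every $D\in\mathcal P$.
\end{lemma}

\begin{proof}
A component of a negative part $N_\sigma(D)$ has negative square by (F2), so (H1) gives $N_\sigma(D)=0$ and $D\in\overline{\mathrm{Mov}}(X)\subset\overline{\mathcal P}$ for every pseudo-effective $D$. By (F1) every class of $\mathcal P$, hence of $\overline{\mathcal P}$, is pseudo-effective. So the three closed cones coincide. A convex set with nonempty interior has the same interior as its closure, so $\mathcal P\subset\mathrm{Mov}(X)$. Thus $D\in\mathcal P$ is $\sum a_jM_j$ with $a_j>0$ and $\mathrm{Bs}|M_j|$ of codimension at least $2$, and $\mathbf B(D)\subset\bigcup_j\mathbf B(M_j)\subset\bigcup_j\mathrm{Bs}|M_j|$ by Lemma~\ref{lem:rules}(a).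
\end{proof}

Finally we extract from (F7) the description of the nef cone that is used in Sections~\ref{sec:B} and~\ref{sec:C}.

\begin{lemma}\label{lem:nef}
Let $X$ be projective of $K3^{[n]}$-type, $n\ge2$, with polarization $h$. Let $\mathcal W_h$ be the set of classes $r=(2n-2)R$, where $R$ runs over the projections in \textup{(F7)} with $R^2<0$, and put $c_n=(2n-2)^2(n+3)/2$. Then $\mathcal W_h\subset N$, every $r\in\mathcal W_h$ lies in the Mori cone and satisfies $-c_n\le r^2<0$, and
\[
\mathrm{Nef}(X)=\{x\in\overline{\mathcal P}:(x,r)\ge0\text{ for all }r\in\mathcal W_h\}.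
\]
A class $y\in\mathrm{Nef}(X)\cap\mathcal P$ that lies on no hyperplane $r^\perp$ with $r\in\mathcal W_h$ is ample.
\end{lemma}

\begin{proof}
The class $(2n-2)R=(2n-2)a-(a,v)v$ lies in $\widetilde\Lambda_{\mathrm{alg}}\cap v^\perp=N$, and
\[
R^2=a^2-\frac{(a,v)^2}{2n-2}\ge-2-\frac{(n-1)^2}{2n-2}=-\frac{n+3}2 .
\]
A projection $R$ with $R^2\ge0$ has $(h,R)=(h,a)>0$ and lies in $\overline{\mathcal P}$ by Lemma~\ref{lem:schwarz}(b). So the Mori cone is the closed convex cone generated by $\mathcal P$ and $\mathcal W_h$. The dual of $\mathcal P$ is $\overline{\mathcal P}$ by Lemma~\ref{lem:schwarz}(a),(b), and the formula follows. If $y\in\mathcal P$ is positive on all $r\in\mathcal W_h$, then by Lemma~\ref{lem:locfin} so is every point of a neighborhood of $y$ in $\mathcal P$, and $y$ is an interior point of $\mathrm{Nef}(X)$.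
\end{proof}

\section{The criterion}\label{sec:A}

\subsection{The smallest case: empty base loci}

We have to show that no closed set $Z=\mathbf B(Q)$ contains $\mathbf B_-(P)$ for all $P$ in an open subset of $\Sigma$. Take first $Z=\emptyset$. By Lemma~\ref{lem:rules}(c), the condition $\mathbf B_-(P)\subset Z$ then says that $P$ is nef. This case shows the mechanism, and it is used again in Section~\ref{sec:B}.

\begin{proposition}\label{prop:toy}
Let $X$ be a projective HK manifold satisfying \textup{(H2)}, and suppose that some class $D\in\mathcal P$ is not ample. Then no nonempty open subset of $\Sigma$ consists of nef classes.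
\end{proposition}

\begin{proof}
Otherwise there is a nonempty cap $\Sigma_\ell$ of nef classes, by Lemma~\ref{lem:caps}(a).

\emph{From the boundary to the interior.} Every class of $\mathcal P_\ell$ is a sum of two nef classes by Lemma~\ref{lem:caps}(b). So the open set $\mathcal P_\ell$ lies in the interior of $\mathrm{Nef}(X)$, that is, $\mathcal P_\ell\subset\mathrm{Amp}(X)$.

\emph{Dynamics.} The group $G$ preserves $\mathcal P$ by (F3). Let $A$ be an ample integral divisor. Lemma~\ref{lem:dyn} gives $\gamma\in G$ with $\gamma D\in\mathcal P_\ell$ and $\gamma^{-1}A\in\mathcal P_\ell$. Let $f\in\mathrm{Bir}(X)$ satisfy $f^*=\gamma$, and put $\phi=f^{-1}$. Then $f^*D$ and $\phi^*A$ are ample.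

\emph{Regularity.} Since $\mathbf B(\phi^*A)=\emptyset$, Lemma~\ref{lem:immersion} shows that $\phi$ is an open immersion $X\to X$. Its image is open and closed, so $\phi$ is an automorphism.

\emph{Contradiction.} The class $D=\phi^*(f^*D)$ is the pull-back of an ample class by an automorphism, so it is ample.
\end{proof}

The backward condition $\gamma^{-1}A\in\mathcal P_\ell$ makes the map regular, and the forward condition $\gamma D\in\mathcal P_\ell$ makes the base locus of the moved class small. For general $Z$ the first three steps survive, with ``ample'' replaced by ``base locus in $Z$'' and ``automorphism'' by ``open immersion on $X\setminus Z$''. The last step changes. One class $D$ with nonempty base locus gives no contradiction, since $\mathbf B(D)$ may be contained in $Z$ or may be carried into $Z$. We replace it by a count.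

\subsection{Reduction by the Baire category theorem}

Let $X$ satisfy (H1)--(H3). Every $P\in\Sigma$ is pseudo-effective by Lemma~\ref{lem:codim}. For a rational class $Q\in\mathcal P$ put
\[
S_Q=\{P\in\Sigma:\mathbf B_-(P)\subset\mathbf B(Q)\}.
\]
The chain \eqref{eq:chain} depends on $P$. Rational classes replace it by a countable family of closed sets that serves all $P$ at once.

\begin{lemma}\label{lem:SQ}
If $P\in\Sigma$ and $\mathbf B_-(P)$ is Zariski closed, then $\mathbf B_-(P)=\mathbf B(Q)$ for some rational $Q\in\mathcal P$. Each set $S_Q$ is closed in $\Sigma$.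
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rules}(d), $\mathbf B_-(P)=\mathbf B(P+A)$ for some ample $A$. The set of classes $Q$ such that $Q-P$ and $P+A-Q$ are ample is open and contains $P+\frac12A$, so it contains a rational $Q$. Lemma~\ref{lem:rules}(b) gives $\mathbf B(P+A)\subset\mathbf B(Q)\subset\mathbf B_-(P)$, and $Q\in\mathcal P$ by Lemma~\ref{lem:schwarz}(c).

Let $P_j\in S_Q$ converge to $P\in\Sigma$, and choose convergent representatives. If $A$ is ample, then $P+A-P_j$ is ample for $j\gg0$, so $\mathbf B(P+A)\subset\mathbf B_-(P_j)\subset\mathbf B(Q)$. Taking the union over $A$ gives $P\in S_Q$.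
\end{proof}

So the set of $P\in\Sigma$ with closed $\mathbf B_-(P)$ is contained in the countable union of the closed sets $S_Q$, and it is meager as soon as every $S_Q$ has empty interior. The sphere $\Sigma$ is compact Hausdorff, so by the Baire category theorem it is not meager in itself. As $\rho\ge3$ it has no isolated points, so countable subsets are meager, and a residual subset cannot be countable. Theorem~\ref{thm:A} therefore follows from the next proposition.

\subsection{Counting components of codimension two}

\begin{proposition}\label{prop:count}
Assume \textup{(H1)--(H3)}. For every rational $Q\in\mathcal P$ the set $S_Q$ has empty interior.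
\end{proposition}

\begin{proof}
Suppose not, and choose a nonempty cap $\Sigma_\ell\subset S_Q$ by Lemma~\ref{lem:caps}(a). Put $Z=\mathbf B(Q)$. By Lemma~\ref{lem:codim} it has codimension at least $2$. Let $b$ be the number of its irreducible components of codimension exactly $2$. An irreducible closed subset of $Z$ of codimension $2$ in $X$ lies in a component of $Z$ of no larger dimension, so it is one of these $b$ components.

\emph{Step 1: $\mathbf B(D)\subset Z$ for all $D\in\mathcal P_\ell$.} We control $\mathbf B_-$ on the cap but want $\mathbf B$, so we first subtract a small ample class. Let $A_0$ be ample and so small that $D-A_0$ lies in the open set $\mathcal P_\ell$, and write $D-A_0=P_1+P_2$ with $P_1,P_2\in\Sigma_\ell$ by Lemma~\ref{lem:caps}(b). By Lemma~\ref{lem:rules}(a),(b),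
\[
\mathbf B(D)\subset\mathbf B_-(D-A_0)\subset\mathbf B_-(P_1)\cup\mathbf B_-(P_2)\subset Z .
\]

\emph{Step 2: the birational map.} Take $T_1,\dots,T_{2b+1}$ and $D_1,\dots,D_{2b+1}$ from (H3), and let $A$ be an ample integral divisor. By Lemma~\ref{lem:dyn} there is $f\in\mathrm{Bir}(X)$, with inverse $\phi$, such that $f^*D_1,\dots,f^*D_{2b+1}$ and $\phi^*A$ lie in $\mathcal P_\ell$. By Step 1,
\[
\mathbf B(\phi^*A)\subset Z,\qquad\mathbf B(f^*D_i)\subset Z\quad(1\le i\le2b+1).
\]
By Lemma~\ref{lem:immersion}, $\phi$ is represented on $X\setminus Z$ by an open immersion $u\colon X\setminus Z\to X$.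

\emph{Step 3: transporting the $T_i$.} Suppose $T_i\not\subset Z$, and let $T_i^\sharp$ be the closure of $u(T_i\setminus Z)$. It is irreducible of codimension $2$. We claim that $T_i^\sharp\subset\mathbf B(f^*D_i)$. Let $0\le E\sim_{\mathbf R}f^*D_i$. Then $0\le\phi^*E\sim_{\mathbf R}\phi^*f^*D_i=D_i$, so $T_i\subset\mathbf B(D_i)\subset\operatorname{Supp}\phi^*E$. By \eqref{eq:pullback}, $\phi^*E$ restricts to $u^*E$ on $X\setminus Z$. Hence $u(T_i\setminus Z)\subset\operatorname{Supp}E$, and the same holds for the closure. This proves the claim, and $T_i^\sharp\subset Z$ by Step 2.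

The assignment $T_i\mapsto T_i^\sharp$ is injective. Indeed $u(T_i\setminus Z)$ is closed in $u(X\setminus Z)$, so $u(T_i\setminus Z)=T_i^\sharp\cap u(X\setminus Z)$. If $T_i^\sharp=T_j^\sharp$, then $T_i\setminus Z=T_j\setminus Z$ because $u$ is injective, and taking closures gives $T_i=T_j$.

\emph{Step 4: the count.} At most $b$ of the distinct sets $T_i$ are contained in $Z$. For the other indices the sets $T_i^\sharp$ are distinct irreducible closed subsets of $Z$ of codimension $2$, so there are at most $b$ of them. This accounts for at most $2b$ of the $2b+1$ indices, a contradiction.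
\end{proof}

\begin{remark}\label{rem:hyp}
Hypothesis (H1) makes the number $b$ meaningful: a divisor contained in $Z$ would contain infinitely many irreducible subsets of codimension $2$. In (H2), the condition $\rho\ge3$ is used in Lemma~\ref{lem:caps}(b), in (F9), and for the absence of isolated points; for $\rho=2$ the space $\Sigma$ consists of two points. Some largeness of $\mathrm{Bir}(X)$ is necessary by (K2). Hypothesis (H3) must supply infinitely many $T_i$ because $b$ depends on $Q$. It cannot be dropped: on a K3 surface satisfying (H1), every curve has its class in $\overline{\mathcal P}$, so every $P\in\Sigma$ is nef and $\mathbf B_-(P)=\emptyset$, however large the automorphism group is.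
\end{remark}

\section{A fourfold satisfying the criterion}\label{sec:B}

\subsection{The lattice}

On a manifold of $K3^{[2]}$-type, (F5), (F6) and (F7) reduce (H1)--(H3) to properties of the embedding $N\subset H^2(X,\mathbf Z)$. Here $c_2=10$, and the classes of Lemma~\ref{lem:nef} will be seen to have square $-2$ or $-10$. We want a lattice of rank $3$, the smallest rank allowed by (H2), with three properties. It should have no vectors of small negative square, so that there are no negative divisors. It should contain a class of square $-10$ and divisibility $2$, so that the nef cone is smaller than $\overline{\mathcal P}$. And the hyperplanes orthogonal to such classes should be disjoint even on $\Sigma$, which will force the nef cone to have infinitely many faces.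

The lattice $H^2$ of $K3^{[2]}$-type is
\[
\Lambda=U_1\oplus U_2\oplus U_3\oplus E_8(-1)^{2}\oplus\mathbf Z\delta,\qquad\delta^2=-2,
\]
where $U_i$ has a basis $e_i,f_i$ with $e_i^2=f_i^2=0$ and $(e_i,f_i)=1$. It is even of signature $(3,20)$, and $\Lambda^*/\Lambda\cong\mathbf Z/2$. So a primitive vector of $\Lambda$ has divisibility $1$ or $2$. Let $N\subset\Lambda$ be spanned by
\[
r_0=2(e_1-f_1)+\delta,\qquad\theta=e_2+15f_2,\qquad\tau=e_3-5f_3 .
\]
These vectors are pairwise orthogonal with squares $4(-2)-2=-10$, $30$ and $-10$. We write $(x,y,z)$ for $xr_0+y\theta+z\tau$, so that $q(x,y,z)=10(-x^2+3y^2-z^2)$ as in Example~\ref{ex:lox}.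

\begin{lemma}\label{lem:lattice}
\begin{itemize}
\item[(a)] $N$ is primitive in $\Lambda$, and $(a,a')\in10\mathbf Z$ for all $a,a'\in N$.
\item[(b)] $N$ contains no nonzero isotropic vector.
\item[(c)] The set $\mathcal R=\{r\in N:r^2=-10,\ \operatorname{div}(r)=2\}$, with divisibility taken in $\Lambda$, consists of the $(x,y,z)$ with $x^2+z^2=3y^2+1$ and $y,z$ even. It contains $r_0$, and $\mathcal R=-\mathcal R$.
\item[(d)] If $r,r'\in\mathcal R$ and $r'\ne\pm r$, then $(r^\perp\cap r'^\perp)\cap\{q\ge0\}=\{0\}$ in $N_{\mathbf R}$.
\end{itemize}
\end{lemma}

\begin{proof}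
(a) If $x,y,z$ are rational and $(x,y,z)\in\Lambda$, then $x,y,z$ are its coefficients of $\delta,e_2,e_3$, hence integers. The Gram matrix is divisible by $10$.

(b) Let $x^2+z^2=3y^2$ with integers $x,y,z$, not all zero, without common factor. Squares are $0$ or $1$ modulo $3$, so $3$ divides $x$ and $z$. Then $9$ divides $3y^2$, so $3$ divides $y$, a contradiction.

(c) Pairing $(x,y,z)$ with $f_1,e_1,\delta,f_2,e_2,f_3,e_3$ gives $2x,-2x,-2x,y,15y,z,-5z$, so the divisibility is $\gcd(2x,y,z)$. A vector of square $-10$ is primitive, because $-10$ is squarefree, so its divisibility is $1$ or $2$, and it is $2$ exactly when $y$ and $z$ are even.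

(d) For $r=(x,y,z)\in\mathcal R$ the integer $x$ is odd by (c). So $(r,r')=10k$ with $k=-xx'+3yy'-zz'$ odd. If $k=\pm1$, then $(r+kr')^2=-10+20k^2-10=0$, and (b) gives $r'=-kr$, which is excluded. So $|k|\ge3$, the Gram matrix of $r,r'$ has determinant $100(1-k^2)<0$, and their span has signature $(1,1)$. Its orthogonal complement in $N_{\mathbf R}$ is negative definite.
\end{proof}

For $y=0,2,4,6,8$ the number $3y^2+1$ is $1$, $13=3^2+2^2$, $49=7^2+0^2$, $109=3^2+10^2$ and $193=7^2+12^2$. This gives the elements of $\mathcal R$ whose orthogonal hyperplanes are drawn in Figure~\ref{fig:walls}. We call the hyperplanes $r^\perp$, $r\in\mathcal R$, \emph{walls}.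

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.5]
\begin{scope}
\clip (0,0) circle[radius=1];
\draw[thick] (0,-1)--(0,1);
\foreach \xa/\ya/\za in {3/2/2,7/4/0,3/6/10,7/8/12}
  \foreach \sa in {1,-1}
    \foreach \ta in {1,-1}
      \draw[thick] ({\sa*\xa/(sqrt(3)*\ya)},{\ta*\za/(sqrt(3)*\ya)}) circle[radius={1/(sqrt(3)*\ya)}];
\end{scope}
\draw (0,0) circle[radius=1];
\node[above] at (90:1) {\footnotesize $(1,0,0)$};
\node[right] at (0:1) {\footnotesize $(7,4,0)$};
\node[above right] at (33.7:1) {\footnotesize $(3,2,2)$};
\node[above right] at (59.7:1) {\footnotesize $(7,8,12)$};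
\node[below right] at (-76:1) {\footnotesize $(3,6,-10)$};
\node[left] at (200:1.02) {$\Sigma$};
\end{tikzpicture}
\caption{The hyperbolic plane $\mathcal P/\mathbf R_{>0}$ of the form $10(-x^2+3y^2-z^2)$ in the Poincar\'e disk model; an isotropic ray $(x,y,z)$ is the boundary point $(x,z)/(\sqrt3\,y)$. The geodesics are the walls $r^\perp$ for the vectors $r=(x,y,z)$ with $x^2+z^2=3y^2+1$, $y$ and $z$ even and $|y|\le8$; some are labeled by $r$. Distinct walls are disjoint and have no common endpoint on the circle $\Sigma$.}
\label{fig:walls}
\end{figure}

\subsection{The manifold, and hypotheses (H1) and (H2)}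

The lattice $N^\perp$ has signature $(2,18)$. The set $\mathcal D$ of lines $\mathbf C\eta\subset N^\perp\otimes\mathbf C$ with $q(\eta)=0$ and $(\eta,\bar\eta)>0$ is a nonempty open subset, in the analytic topology, of a smooth irreducible quadric. If $a\in\Lambda\setminus N$, then $a\notin N_{\mathbf Q}$ because $N$ is primitive, so $a$ is not orthogonal to $N^\perp$, and the condition $(a,\eta)=0$ defines a nowhere dense closed subset of $\mathcal D$. Choose $\mathbf C\eta\in\mathcal D$ outside these countably many subsets; then $\Lambda\cap\eta^\perp=N$. By (F1) there is an HK manifold $X$ of $K3^{[2]}$-type with $H^2(X,\mathbf Z)=\Lambda$, $\mathbf C\omega=\mathbf C\eta$ and $\mathrm{NS}(X)=N$, and $X$ is projective because $q(\theta)>0$. Replacing $\theta$ by $-\theta$ if necessary, we have $\mathcal P=\{q>0,\ y>0\}$. Here $\rho=3$, the space $\Sigma$ is a circle, and it has no rational point by Lemma~\ref{lem:lattice}(b).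

\begin{lemma}\label{lem:H12}
The manifold $X$ satisfies \textup{(H1)} and \textup{(H2)}.
\end{lemma}

\begin{proof}
(H1) Let $E$ be a prime divisor with $q(E)<0$, and write its class as $ke$ with $e$ primitive in $N$, hence in $\Lambda$. The reflections in $E$ and in $e$ coincide. By (F5), $\frac{2(a,e)}{(e,e)}e\in\Lambda$ for all $a\in\Lambda$, so $(e,e)$ divides $2(a,e)$ for all $a$. Thus $(e,e)$ divides $2\operatorname{div}(e)$, which divides $4$. This contradicts $0\ne(e,e)\in10\mathbf Z$.

(H2) Let $\Gamma\subset O(N)$ be the subgroup of isometries that preserve $\mathcal P$ and act trivially on the finite group $N^*/N$. It has finite index. Let $g\in\Gamma$, and let $\tilde g$ be the isometry of $\Lambda_{\mathbf Q}=N_{\mathbf Q}\oplus N^\perp_{\mathbf Q}$ given by $g$ and the identity. If $a\in\Lambda$ has component $a_1\in N_{\mathbf Q}$, then $a_1\in N^*$, so $\tilde ga-a=ga_1-a_1\in N$. Hence $\tilde g$ preserves $\Lambda$. It fixes $\omega\in N^\perp\otimes\mathbf C$. Let $h$ be ample. Then $\tilde g$ sends the basis $\operatorname{Re}\omega,\operatorname{Im}\omega,h$ of a positive $3$-space $W$ to $\operatorname{Re}\omega,\operatorname{Im}\omega,gh$,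 and the projection of $gh$ to $W$ is $\frac{(gh,h)}{q(h)}h$ with $(gh,h)>0$. So $\tilde g\in O^+(\Lambda)=\mathrm{Mon}^2(X)$. The same inequality shows that $\tilde g$ preserves the positive cone of $H^{1,1}(X,\mathbf R)$, which by (H1) is the fundamental exceptional chamber. By (F6), $\tilde g$ is induced by a birational self-map. Therefore $G\supset\Gamma$.
\end{proof}

For instance, the isometry $g$ of Example~\ref{ex:lox} has a positive power in $\Gamma$, and that power is induced by a birational self-map of $X$ of infinite order.

\subsection{The nef cone}

Fix an ample integral class $h$ and put $\mathcal R^+=\{r\in\mathcal R:(h,r)>0\}$.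

\begin{lemma}\label{lem:nefX}
No ample class lies on a wall, and
\[
\mathrm{Nef}(X)=\{x\in\overline{\mathcal P}:(x,r)\ge0\text{ for all }r\in\mathcal R^+\}.
\]
\end{lemma}

\begin{proof}
We show that $\mathcal W_h=\mathcal R^+$ in Lemma~\ref{lem:nef}, for every polarization $h$. Here $v^2=2$, the number $a^2\ge-2$ is even, $|(a,v)|\le1$, and $R^2=a^2-\frac12(a,v)^2$. Let $R^2<0$. If $(a,v)=0$, then $R=a\in N$ and $a^2=-2$, which contradicts Lemma~\ref{lem:lattice}(a). So $(a,v)=\pm1$ and $a^2\in\{0,-2\}$. The class $r=2R=2a\mp v\in N$ has square $4a^2-2\in\{-2,-10\}$, hence $-10$. It is primitive, and $(r,\Lambda)=2(a,\Lambda)\subset2\mathbf Z$ since $v\perp\Lambda$. So $\operatorname{div}(r)=2$, and $(h,r)=2(h,a)>0$ gives $r\in\mathcal R^+$.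

Conversely, let $r\in\mathcal R^+$. Then $r/2\in\Lambda^*\setminus\Lambda$. Since $\widetilde\Lambda$ is unimodular and $\Lambda=v^\perp$ is primitive in it, every integral linear form on $\Lambda$ is the pairing with an element of $\widetilde\Lambda$. So there is $a\in\widetilde\Lambda$ with $a=\frac r2+\frac{(a,v)}2v$. If $(a,v)$ were even, $r/2$ would lie in $\widetilde\Lambda\cap v^\perp=\Lambda$. So $(a,v)$ is odd, and after adding a multiple of $v$ we have $a=\frac{r+v}2$. This class is orthogonal to $\omega$ and satisfies $a^2=\frac{-10+2}4=-2$, $(a,v)=1$ and $(h,a)>0$. Its projection is $r/2$, so $r\in\mathcal W_h$. The formula follows from Lemma~\ref{lem:nef}.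

Suppose that an ample class $x$ satisfies $(x,r)=0$ with $r\in\mathcal R$. Near $x$ there are rational ample classes $h_1,h_2$ with $(h_1,r)>0>(h_2,r)$. Taking multiples of them as polarizations, we find that $r$ and $-r$ both lie in the Mori cone. This is impossible, since an ample class is positive on both.
\end{proof}

In particular $\mathcal R$ is the disjoint union of $\mathcal R^+$ and $-\mathcal R^+$. The walls that bound the nef cone are indexed by
\[
F=\{r\in\mathcal R^+:r^\perp\cap\mathrm{Nef}(X)\cap\mathcal P\ne\emptyset\}.
\]
Let $r\in F$ and $y\in r^\perp\cap\mathrm{Nef}(X)\cap\mathcal P$. For $r'\in\mathcal R^+\setminus\{r\}$ we have $r'\ne-r$, so $(y,r')\neq0$ by Lemma~\ref{lem:lattice}(d), and therefore $(y,r')>0$. By Lemma~\ref{lem:locfin} there is an open neighborhood $O\subset\mathcal P$ of $y$ with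
\begin{equation}\label{eq:half}
\mathrm{Nef}(X)\cap O=\{x\in O:(x,r)\ge0\}.
\end{equation}

Each $r\in F$ will give one plane $T_r\subset X$, so we need $F$ to be infinite. The reason can be seen in Figure~\ref{fig:walls}. Each bounding wall cuts off a closed arc of $\Sigma$, and these arcs are disjoint. Finitely many of them would leave an open arc of nef classes, which Proposition~\ref{prop:toy} forbids.

\begin{lemma}\label{lem:Finf}
The set $F$ is infinite.
\end{lemma}

\begin{proof}
For $r\in F$ let $\alpha_r=\{P\in\Sigma:(P,r)\le0\}$, a closed subset of $\Sigma$.

\emph{(a) Every $P\in\Sigma$ that is not nef lies in some $\alpha_r$, $r\in F$.} Put $x_s=(1-s)h+sP$. Since $\mathrm{Nef}(X)$ is closed and convex, the set of $s\in[0,1]$ with $x_s$ nef is an interval $[0,s_0]$ with $s_0<1$, and $x_{s_0}\in\mathcal P$ by Lemma~\ref{lem:schwarz}(c). The class $x_{s_0}$ is not ample, by the maximality of $s_0$, so $(x_{s_0},r)=0$ for some $r\in\mathcal R^+$ by Lemma~\ref{lem:nef}. Then $r\in F$, and $(1-s_0)(h,r)+s_0(P,r)=0$ with $(h,r)>0$ gives $(P,r)<0$.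

\emph{(b) The sets $\alpha_r$, $r\in F$, are pairwise disjoint.} Let $r\ne r'$ in $F$, and choose $y\in r^\perp$ and $y'\in r'^\perp$ in $\mathrm{Nef}(X)\cap\mathcal P$, so that $(y,r')>0$ and $(y',r)>0$. Suppose $P\in\alpha_r\cap\alpha_{r'}$. The set $\overline{\mathcal P}\setminus\{0\}$ is convex. On the segment $[y,P]$ we have $(\cdot,r)\le0$, while $(\cdot,r')$ passes from a positive to a nonpositive value. So the segment contains a point $z$ with $(z,r')=0$ and $(z,r)\le0$. The segment $[z,y']$ lies in $r'^\perp\cap\overline{\mathcal P}\setminus\{0\}$, and on it $(\cdot,r)$ passes from a nonpositive to a positive value. So it contains a point of $r^\perp\cap r'^\perp$, against Lemma~\ref{lem:lattice}(d).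

\emph{(c) Conclusion.} Each $\alpha_r$ is a proper subset of $\Sigma$: applying Lemma~\ref{lem:caps}(b) to $\ell=(\cdot,r)$ and $h\in\mathcal P_\ell$ shows that $\Sigma_\ell=\Sigma\setminus\alpha_r$ is nonempty. Suppose that $F$ is finite. The connected space $\Sigma$ is not a finite union of pairwise disjoint proper closed subsets, so $V=\Sigma\setminus\bigcup_{r\in F}\alpha_r$ is a nonempty open set, and it consists of nef classes by (a). On the other hand $r_0^\perp$ has signature $(1,1)$, so it contains a class $D\in\mathcal P$, and $D$ is not ample by Lemma~\ref{lem:nefX}. This contradicts Proposition~\ref{prop:toy}.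
\end{proof}

\subsection{Planes, and hypothesis (H3)}

\begin{lemma}\label{lem:planes}
For each $r\in F$ there are a surface $T_r\cong\mathbf P^2$ in $X$ and a class $D_r\in\mathcal P$ with $T_r\subset\mathbf B(D_r)$ such that every curve in $T_r$ has its class in $\mathbf R_{>0}r$.
\end{lemma}

\begin{proof}
Let $O$ be as in \eqref{eq:half}. Rational points are dense in the rational hyperplane $r^\perp$, so there is a rational class $y\in r^\perp\cap O$. It is nef by \eqref{eq:half}, big by (F1), and not ample by Lemma~\ref{lem:nefX}. Since $K_X$ is trivial, the base point free theorem says that a multiple of a nef and big rational class is base point free. A suitable multiple of $y$ thus defines a morphism $\pi\colon X\to\overline X$ with connected fibers onto a normal projective variety, and $y$ is the pull-back of an ample class. The morphism $\pi$ is birational because $y$ is big, it is not an isomorphism because $y$ is not ample, and it contracts exactly the curves $C$ with $y\cdot C=0$.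

Let $C$ be a contracted irreducible curve with class $z\in N_{\mathbf R}$. Then $(z,\cdot)\ge0$ on $\mathrm{Nef}(X)$ and $(z,y)=0$. For $w\in r^\perp$ and small $\varepsilon>0$ both classes $y\pm\varepsilon w$ are nef by \eqref{eq:half}, so $(z,w)=0$. Hence $z$ is proportional to $r$, and $z\in\mathbf R_{>0}r$ because $(z,h)>0$ and $(r,h)>0$.

Choose $D_r\in O$ with $(D_r,r)<0$. Every contracted curve has negative degree on $D_r$, so it lies in $\mathbf B(D_r)$ by Lemma~\ref{lem:rules}(c). The exceptional locus $\mathrm{Exc}(\pi)$ is the union of the positive-dimensional fibers, and each point of such a fiber lies on a curve in the fiber. So $\mathrm{Exc}(\pi)\subset\mathbf B(D_r)$, which has codimension at least $2$ by Lemma~\ref{lem:codim}. Thus $\pi$ is small, and by (F8) the nonempty set $\mathrm{Exc}(\pi)$ contains a surface $T_r\cong\mathbf P^2$ that is contracted to a point. All curves in $T_r$ are contracted.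
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Hypotheses (H1) and (H2) hold by Lemma~\ref{lem:H12}. Distinct elements of $F$ are not proportional, since they have the same square and are positive on $h$. The class of a line in $T_r$ spans the ray $\mathbf R_{>0}r$, so the surfaces $T_r$, $r\in F$, are pairwise distinct. They have codimension $2$, and there are infinitely many of them by Lemma~\ref{lem:Finf}. This is (H3). By Theorem~\ref{thm:A}, every class $P$ in a residual subset of the circle $\Sigma$ is pseudo-effective and has a restricted base locus that is not Zariski closed.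
\end{proof}

By Lemma~\ref{lem:codim} the pseudo-effective cone of $X$ is $\overline{\mathcal P}$, so $\Sigma$ is the set of its boundary rays, as stated in the introduction.

\section{Positive parts on rational rays}\label{sec:C}

We prove Theorem~\ref{thm:C} in two steps. The first separates the divisorial part of $\mathbf B_-(D)$ and reduces to the positive part. The second shows that a segment ending at a rational isotropic class stays, near that class, in the pull-back of one ample cone.

\begin{lemma}\label{lem:zariski}
Let $X$ be a projective HK manifold and $D=P+N_\sigma(D)$ a pseudo-effective class. Then $\mathbf B_-(D)=\operatorname{Supp}N_\sigma(D)\cup\mathbf B_-(P)$.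
\end{lemma}

\begin{proof}
For $A$ ample, $\mathbf B(D+A)\subset\mathbf B(P+A)\cup\operatorname{Supp}N_\sigma(D)$ by Lemma~\ref{lem:rules}(a). This gives the inclusion $\subset$. If $E$ is a component of $N_\sigma(D)$, then $\sigma_E(D+\varepsilon A)>0$ for small $\varepsilon>0$, so every effective representative of the big class $D+\varepsilon A$ contains $E$, and $E\subset\mathbf B_-(D)$.

It remains to show $\mathbf B(P+A)\subset\mathbf B_-(D)$ for $A$ ample. An effective representative of $D+\varepsilon A$ need not contain all of $N_\sigma(D)$, but it contains
\[
N_\varepsilon=\sum\sigma_E(D+\varepsilon A)\,E ,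
\]
the sum over the finitely many components $E$ of $N_\sigma(D)$, and $N_\varepsilon\to N_\sigma(D)$ as $\varepsilon\to0^+$. The error is absorbed by $A$: fix $\varepsilon>0$ so small that $A''=A-\varepsilon A-(N_\sigma(D)-N_\varepsilon)$ is ample. Let $0\le E'\sim_{\mathbf R}D+\varepsilon A$. Then $E'-N_\varepsilon$ is effective by the definition of $\sigma_E$, and
\[
E'-N_\varepsilon\sim_{\mathbf R}P+(N_\sigma(D)-N_\varepsilon)+\varepsilon A=(P+A)-A''.
\]
By Lemma~\ref{lem:rules}(b), $\mathbf B(P+A)\subset\mathbf B(P+A-A'')\subset\operatorname{Supp}(E'-N_\varepsilon)\subset\operatorname{Supp}E'$. Intersecting over all $E'$ gives $\mathbf B(P+A)\subset\mathbf B(D+\varepsilon A)\subset\mathbf B_-(D)$.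
\end{proof}

The hyperplanes of $\mathcal H_c$ may accumulate at a point of $\Sigma$, so Lemma~\ref{lem:locfin} says nothing about a segment that ends there. For an integral isotropic class there is a direct estimate.

\begin{lemma}\label{lem:segment}
Let $c>0$, let $P\in N$ be a nonzero isotropic class in $\overline{\mathcal P}$, and let $A\in N\cap\mathcal P$ lie on no hyperplane of $\mathcal H_c$. Put $m=(P,A)>0$ and $s_0=2/(cm)$. For $0<s<s_0$ the class $P+sA$ lies on no hyperplane of $\mathcal H_c$.
\end{lemma}

\begin{proof}
Suppose $(P+sA,r)=0$ with $s>0$, $r\in N$ and $-c\le r^2<0$. Replacing $r$ by $-r$ if necessary, we have $\beta:=(A,r)>0$ and $\alpha:=-(P,r)=s\beta>0$, and $\alpha,\beta$ are integers. The plane $\langle P,A\rangle$ has Gram determinant $-m^2<0$, so it has signature $(1,1)$ and negative definite orthogonal complement. Let $r_1=\xi P+\zeta A$ be the orthogonal projection of $r$ to this plane. From $(r_1,P)=\zeta m=-\alpha$ and $(r_1,A)=\xi m+\zeta A^2=\beta$ we get $\zeta=-\alpha/m$ and $\xi=\beta/m+\alpha A^2/m^2$. Hence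
\[
-c\le r^2\le r_1^2=-\xi\alpha+\zeta\beta=-\frac{2\alpha\beta}m-\frac{\alpha^2A^2}{m^2}\le-\frac{2\alpha\beta}m .
\]
So $\alpha\beta\le cm/2$. Since $\alpha\ge1$, this gives $\beta\le cm/2$ and $s=\alpha/\beta\ge1/\beta\ge s_0$.
\end{proof}

Rationality of $P$ is used only in the inequality $\alpha\ge1$. For irrational $P$ the bound $\alpha\beta\le cm/2$ still holds, but it allows small $\alpha$ and large $\beta$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $n=1$. On a surface a divisor with finite base locus has nonnegative degree on every curve, so $P\in\overline{\mathrm{Mov}}(X)$ is nef. Then $\mathbf B_-(P)=\emptyset$, and $\mathbf B_-(D)=\operatorname{Supp}N_\sigma(D)$ is closed by Lemma~\ref{lem:zariski}, with no condition on $P$.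

Let $n\ge2$. If $q(P)>0$, then $P\in\mathcal P$ is big by (F1), so $D$ is big, and $\mathbf B_-(D)$ is closed by (K1). If $D$ is a $\mathbf Q$-divisor and $E_j$ are the components of $N_\sigma(D)$, then $(N_\sigma(D),E_j)=(D,E_j)$ for all $j$ because $(P,E_j)=0$. This is a linear system for the coefficients of $N_\sigma(D)$ with rational right-hand side and invertible integral matrix, so $N_\sigma(D)$ and $P$ are rational. It remains to treat the case where $q(P)=0$ and $P$ is proportional to a rational class. By Lemma~\ref{lem:zariski} it suffices to show that $\mathbf B_-(P)$ is closed. For $P=0$ it is empty. Otherwise we scale $P$ to be integral.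

Let $c=c_n$ be as in Lemma~\ref{lem:nef}. The point of this constant is that $\mathcal H_c$ contains the walls of all birational models at once. Let $\psi\colon X\dashrightarrow X'$ be a birational map to a projective HK manifold. Then $X'$ is of $K3^{[n]}$-type by (F1), and $\psi^*$ is an isometry of N\'eron--Severi lattices matching the positive cones by (F3). So Lemma~\ref{lem:nef} for $X'$ gives:
\begin{equation}\label{eq:chamber}
\text{a class in }\psi^*\mathrm{Nef}(X')\cap\mathcal P\text{ on no hyperplane of }\mathcal H_c\text{ lies in }\psi^*\mathrm{Amp}(X').
\end{equation}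

A closed ball in $\mathrm{Amp}(X)$ meets finitely many hyperplanes of $\mathcal H_c$ by Lemma~\ref{lem:locfin}, so it contains a rational point on none of them. Scaling, we obtain an integral ample class $A$ on no hyperplane of $\mathcal H_c$. Let $s_0$ be as in Lemma~\ref{lem:segment}, and let $s_1\in(0,s_0)$ be rational. The rational class $P+s_1A$ lies in $\mathcal P$. It lies in the interior of $\overline{\mathrm{Mov}}(X)$, since that cone contains its neighborhood $P+\mathrm{Amp}(X)$. By (F10), $P+s_1A\in\psi^*\mathrm{Nef}(X')$ for some $\psi\colon X\dashrightarrow X'$ as above.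

Let $J$ be the set of $s\in(0,s_0)$ with $P+sA\in\psi^*\mathrm{Amp}(X')$. It is open. By Lemma~\ref{lem:segment} and \eqref{eq:chamber}, it is also the set of $s\in(0,s_0)$ with $P+sA\in\psi^*\mathrm{Nef}(X')$, so it is closed in $(0,s_0)$ and contains $s_1$. Hence $J=(0,s_0)$. For rational $s\in(0,s_0)$ a multiple of $P+sA$ is the pull-back of an ample integral class on $X'$, so $\mathbf B(P+sA)=I_\psi$ by Lemma~\ref{lem:immersion}. The chain \eqref{eq:chain} for $P$ and $A$ is therefore constant from some point on, and $\mathbf B_-(P)=I_\psi$ is Zariski closed by Lemma~\ref{lem:rules}(d).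
\end{proof}

Since the case $n=1$ covers all pseudo-effective divisors on K3 surfaces, the example of Theorem~\ref{thm:B} has the smallest possible dimension.

\begin{thebibliography}{99}

\bibitem{BHT} Bayer, Hassett and Tschinkel, \emph{Mori cones of holomorphic symplectic varieties of K3 type}.

\bibitem{Bou} Boucksom, Ann. Sci. ENS \textbf{37} (2004).

\bibitem{DR} Francesco Antonio Denisi and \'Angel David R\'ios Ortiz, \emph{Asymptotic base loci on hyper-K\"ahler manifolds}, arXiv:2304.01773 (2023).

\bibitem{HT} Hassett and Tschinkel, \emph{Moving and ample cones of holomorphic symplectic fourfolds}.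

\bibitem{Huy} Huybrechts, Invent. Math. \textbf{135} (1999), and erratum.

\bibitem{MarKyoto} Markman, Kyoto J. Math. \textbf{53} (2013).

\bibitem{MarSurvey} Markman, \emph{A survey of Torelli and monodromy results}.

\bibitem{Rat} Ratcliffe, \emph{Foundations of Hyperbolic Manifolds}.

\bibitem{WW} Wierzba and Wi\'sniewski, Duke Math. J. \textbf{120} (2003).

\end{thebibliography}
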